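# A hierarchy of spreading models that does not stabilize

A spreading model of a sequence in a Banach space records the limiting norms of linear combinations of terms that lie far out. One can index vectors by $k$-element sets of integers instead of by integers, or by the members of a family of finite sets of countable ordinal complexity $\xi$. This gives classes $\mathcal{SM}_\xi(X)$ that grow with $\xi$. S.A. Argyros, V. Kanellopoulos and K. Tyros, in "Spreading Models in Banach Space Theory", arXiv:1006.0957 (2010), ask whether, for separable $X$, these classes must become constant from some countable stage on. The answer is no. We start with the smallest instance, orders one and two, where a short argument already shows the mechanism.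

## 1. Points against pairs

For $M\in[\mathbb N]^\infty$ (an infinite subset of $\mathbb N$), $M(l)$ is its $l$-th element; for a finite $s\subseteq\mathbb N$, $s(k)$ is its $k$-th element. $[\mathbb N]^k$ is the set of $k$-element subsets, and we write $n$ for $\{n\}\in[\mathbb N]^1$ when convenient.

**Definition (plegma).** An $l$-tuple $(s_j)_{j=1}^l$ of nonempty finite subsets of $\mathbb N$ is a plegma if

- (i) $s_i(k)<s_j(k)$ for all $i<j$ and all $k\le\min\{|s_i|,|s_j|\}$;
- (ii) $s_i(k)<s_j(k+1)$ for all $i,j$ and all $k\le\min\{|s_i|,|s_j|\}-1$.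

In $[\mathbb N]^1$ a plegma is just $n_1<\dots<n_l$. In $[\mathbb N]^2$ a plegma pair $(t,t')$ is an interlaced pair: $t(1)<t'(1)<t(2)<t'(2)$. So $(\{1,5\},\{3,7\})$ is plegma, while $\{1,2\},\{3,4\}$ form no plegma pair in either order. The sets need not have equal size: $(\{2,5\},\{3,6,8\})$ is plegma. Any two members of a plegma tuple, in their order, form a plegma pair.

**Definition (spreading models over a family).** Let $\mathcal F$ be a family of nonempty finite sets (in this section $[\mathbb N]^1$ or $[\mathbb N]^2$), $X$ a Banach space and $A\subseteq X$. An $\mathcal F$-sequence in $A$ is an indexed family $(x_s)_{s\in\mathcal F}$ in $A$; for $M\in[\mathbb N]^\infty$ let $\mathcal F\upharpoonright M=\{s\in\mathcal F:s\subseteq M\}$. Let $(e_n)$ be a sequence in a seminormed space $(E,\|\cdot\|_*)$. We say that $(x_s)_{s\in\mathcal F\upharpoonright M}$ *generates* $(e_n)$ if there is a null sequence $(\delta_l)$ of positive reals with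
$$\Big|\Big\|\sum_{j=1}^k a_jx_{s_j}\Big\|-\Big\|\sum_{j=1}^k a_je_j\Big\|_*\Big|\le\delta_l$$
for all $l$, all $1\le k\le l$, every plegma $k$-tuple $(s_j)$ in $\mathcal F\upharpoonright M$ with $s_1(1)\ge M(l)$, and all $a_j\in[-1,1]$. Then $(e_n)$ is an $\mathcal F$-spreading model of $A$.

Two sequences are identified when they give the same norm to every finitely supported real combination. In this section $\mathcal{SM}_1$ and $\mathcal{SM}_2$ are the sets of $[\mathbb N]^1$- and $[\mathbb N]^2$-spreading models.

**The norm.** Put $\lambda_t=\frac{t(1)}{t(1)+1}\in[\frac12,1)$ for $t\in[\mathbb N]^2$. Let $\mathcal C_2$ be the set of all $g:[\mathbb N]^2\to[0,1]$ with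
$$g(t)+g(t')\ge\tfrac12\lambda_t\quad\text{for every plegma pair }(t,t'),\qquad |||x|||=\sup_{g\in\mathcal C_2}\sum_t(1-g(t))|x(t)|,$$
and let $X_2=(\ell_1([\mathbb N]^2),|||\cdot|||)$. Think of a graph on $[\mathbb N]^2$ whose edges are the plegma pairs. A function $g\in\mathcal C_2$ is a fractional vertex cover, and $|||x|||$ is $\|x\|_1$ minus the least cost $\sum g|x|$ of a cover. An edge constraint holds automatically if one endpoint has value at least $\frac12$, so the constant $\frac12$ lies in $\mathcal C_2$ and $\frac12\|x\|_1\le|||x|||\le\|x\|_1$. The norm depends only on $|x|$ and is monotone in $|x|$. As $\mathcal C_2$ is compact in $[0,1]^{[\mathbb N]^2}$ and $g\mapsto\sum(1-g)|x|$ is continuous on it, the sup is attained.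

**The sequence.** Let $e=(e_j)$ be the unit basis of $c_{00}$ with norm
$$\|a\|=\max\Big\{\sum(1-g_j)|a_j|:\ g_j\in[0,1],\ g_i+g_j\ge\tfrac12\ (i<j)\Big\}.$$
Indices outside the support of $a$ may be given the value $1$, so only the support matters. Clearly $\|e_1\|=1$ and $\|e_1\pm e_2\|=2-\frac12=\frac32$.

**Some cases by hand.** If $(t,t')$ is plegma, then $|||\mathbf e_t+\mathbf e_{t'}|||=2-\frac12\lambda_t$. If a set $S$ of vertices contains no edge, then $|||x|||=\|x\|_1$ for $x$ supported on $S$ (take $g=0$ on $S$ and $1$ elsewhere). So $x_n=\mathbf e_{\{1,n\}}$ and $x_n=\mathbf e_{\{2^n,2^n+1\}}$ both generate the $\ell_1$ basis, not $e$. A better try is $z_n=\frac1r\sum_{i\le r}\mathbf e_{\{i,n\}}$ with $n>r$. Replace $\lambda_t$ by $1$ for a moment. Then $|||z_n|||=1$, and for $n<m$ the edges in the union of the two supports are $\{i,n\}\to\{i',m\}$ with $i<i'$. Summing the constraints over $i'=i+1$ shows that a cover costs at least $\frac{r-1}{2r}$. The cover equal to $\frac12$ on $\{i',m\}$, $2\le i'\le r$, and $0$ elsewhere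 on the supports costs exactly this. Hence $|||z_n+z_m|||=2-\frac12(1-\frac1r)$, as close to $\frac32$ as we like. Vectors concentrated on bounded first coordinates are therefore the danger, and the factor $\lambda_t$ is there to penalize them.

**Proposition 1.** $e\in\mathcal{SM}_2(X_2)$ and $e\notin\mathcal{SM}_1(X_2)$.

*Proof.* **Step A: pairs generate $e$.** Let $x_t=\mathbf e_t$ and $M=\{l^2:l\in\mathbb N\}$. Let $(t_j)_{j\le k}$ be plegma in $[M]^2$ with $k\le l$, $t_1(1)\ge N:=l^2$, $|a_j|\le1$. For $i<j$ the pair $(t_i,t_j)$ is an edge, and $(t_j,t_i)$ is not plegma. A function on $\{t_1,\dots,t_k\}$ that satisfies the constraints inside this set extends by $1$ to an element of $\mathcal C_2$. So $|||\sum a_jx_{t_j}|||=\sum|a_j|-V'$ and $\|\sum a_je_j\|=\sum|a_j|-V$, where $V'$ and $V$ are the minima of $\sum g_j|a_j|$ under $g_i+g_j\ge\frac12\lambda_{t_i}$, respectively $g_i+g_j\ge\frac12$. Then $V'\le V$. If $g$ is feasible for the first system, then $\min\{(1+\frac1N)g,1\}$ is feasible for the second, because $\lambda_{t_i}\ge\frac N{N+1}$;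 so $V\le(1+\frac1N)V'$. As $V'\le k$, we get $|V-V'|\le k/N\le1/l$. So $e$ is generated with $\delta_l=1/l$.

Now suppose that $(x_n)_{n\in M}$ in $X_2$ generates $e$. Then $(x_n)$ is bounded in $\ell_1$, and as $n\to\infty$, for $n<m$ in $M$: $|||x_n|||\to1$ and $|||x_n\pm x_m|||\to\frac32$. We pass to infinite subsets $L$ of $M$ without further mention.

**Step B: reduction to disjoint blocks.** By a diagonal argument $x_n\to x_\infty\in\ell_1$ coordinatewise; put $y_n=x_n-x_\infty$. Enumerate $[\mathbb N]^2$ as $(t_j)$, put $b_0=0$, and choose inductively $n_i$ with $\sum_{j\le b_{i-1}}|y_{n_i}(t_j)|<2^{-i}$ and then $b_i>b_{i-1}$ with $\sum_{j>b_i}|y_{n_i}(t_j)|<2^{-i}$. Let $y'_{n_i}$ be the restriction of $y_{n_i}$ to $\{t_j:b_{i-1}<j\le b_i\}$ and keep only the indices $n_i$. Then $\|y_n-y_n'\|_1\to0$, the supports are finite and disjoint, and they avoid any given finite set for large $n$.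

We claim $x_\infty=0$. Let $\eta>0$, $H$ finite, $v=1_Hx_\infty$, $\|x_\infty-v\|_1<\eta$. For $n<m$ with $n\to\infty$, since $|||x_n+x_m|||-|||x_n-x_m|||\to0$, $x_n+x_m=2x_\infty+y_n+y_m$ and $x_n-x_m=y_n-y_m$,
$$|||2v+y_n'+y_m'|||\le|||y_n'-y_m'|||+2\eta+o(1)=|||y_n'+y_m'|||+2\eta+o(1),$$
the last equality by disjointness. Take $g\in\mathcal C_2$ optimal for $y_n'+y_m'$ and change its values on $H$ to $\frac12$; the result is in $\mathcal C_2$. Since the supports avoid $H$, the left side is at least $2\cdot\frac12\|v\|_1+|||y'_n+y'_m|||$. So $\|v\|_1\le2\eta$, $\|x_\infty\|_1\le3\eta$, and $x_\infty=0$. Put $z_n=y'_n$ and $S_n=\operatorname{supp}z_n$. Then $|||z_n|||\to1$ and $|||z_n+z_m|||\to\frac32$.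

**Step C: the first coordinates escape.** Let $g_n\in\mathcal C_2$ be optimal for $z_n$ and $w_n(\{t\})=(1-g_n(t))|z_n(t)|$, a measure of mass $|||z_n|||\to1$. We show $w_n\{t:t(1)\le i\}\to0$ for each $i$. For $n<m$ put $h=\max\{g_n,\frac14\lambda\}$ on $S_n$, $h=\max\{g_m,\frac14\lambda\}$ on $S_m$, $h=1$ elsewhere. Edges inside $S_n$ or $S_m$ are fine since $h\ge g_n$, respectively $h\ge g_m$, there. On an edge between $S_n$ and $S_m$ the sum of $h$ is at least $\frac14(\lambda_t+\lambda_{t'})\ge\frac12\min\{\lambda_t,\lambda_{t'}\}$, and the minimum belongs to the first vertex. So $h\in\mathcal C_2$. Since $1-\max(g,r)\ge(1-g)(1-r)$ for $g,r\in[0,1]$,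
$$|||z_n+z_m|||\ge\int(1-\tfrac14\lambda)\,dw_n+\int(1-\tfrac14\lambda)\,dw_m .$$
If $w_n\{t(1)\le i\}\ge\eta>0$ for infinitely many $n$, then for these $n$, because $\lambda_t\le1-\frac1{i+1}$ on this set, $\int\lambda\,dw_n\le|||z_n|||-\frac\eta{i+1}$. Then for $n<m$ among them $|||z_n+z_m|||\ge\frac32+\frac{\eta}{2(i+1)}-o(1)$, a contradiction.

**Step D: no edges are left.** Fix $n$ and let $b$ be the largest integer that occurs in an element of $S_n$. For $m>n$ let $h=g_n$ on $S_n$, $h=g_m$ on $\{t'\in S_m:t'(1)>b\}$ and $h=1$ elsewhere. If $t\in S_n$ and $t'(1)>b\ge t(2)$, then neither $(t,t')$ nor $(t',t)$ is plegma: the first needs $t'(1)<t(2)$, the second $t'(1)<t(1)$. So $h\in\mathcal C_2$ and $|||z_n+z_m|||\ge|||z_n|||+w_m\{t(1)>b\}$. Letting $m\to\infty$ (Step C) and then $n\to\infty$ gives $\frac32\ge2$, a contradiction. $\square$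

The heart is Step D. A single index $n$ controls one block of integers; both coordinates of every $t\in S_n$ lie below the region where $S_m$ has its first coordinates, while a plegma pair needs $t'(1)$ strictly between $t(1)$ and $t(2)$. One index cannot separate two coordinates.

## 2. Regular thin families and the theorem

**Definition (regular thin family).** A family $\mathcal F$ of finite subsets of $\mathbb N$ is *regular* if it is

- hereditary (closed under subsets),
- spreading: $\{n_1<\dots<n_k\}\in\mathcal F$, $m_1<\dots<m_k$ and $n_i\le m_i$ for all $i$ imply $\{m_1,\dots,m_k\}\in\mathcal F$,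
- compact in $2^{\mathbb N}$.

Write $t\sqsubseteq s$ if $t$ is an initial segment of $s$. $\mathcal F$ is *thin* if no element is a proper initial segment of another. It is a *regular thin family* if it is thin and $\widehat{\mathcal F}=\{t:t\sqsubseteq s\text{ for some }s\in\mathcal F\}$ is regular.

**Definition (order).** For compact $R\subseteq2^{\mathbb N}$ let $R^{(0)}=R$, $R^{(\eta+1)}$ the set of accumulation points of $R^{(\eta)}$, and $R^{(\eta)}=\bigcap_{\delta<\eta}R^{(\delta)}$ for limit $\eta$. The Cantor–Bendixson index of $R$ is the least $\eta$ with $R^{(\eta)}=\emptyset$. The order $o(\mathcal F)$ is the countable ordinal $\xi$ such that $\widehat{\mathcal F}$ has index $\xi+1$.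

For example $o([\mathbb N]^k)=k$. The family $\mathcal S=\{s:|s|=\min s\}$ is thin, since two of its members with the same minimum have the same size. Here $\widehat{\mathcal S}$ consists of $\emptyset$ and the sets with $|t|\le\min t$. It is hereditary and spreading. It is compact: in a sequence of nonempty members, either the minima are unbounded and a subsequence tends to $\emptyset$, or a subsequence has constant minimum $n$ and at most $n$ elements, and so do its limits. We see in Section 3 that $o(\mathcal S)=\omega$.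

**Definition ($\xi$-spreading models).** For $1\le\xi<\omega_1$, a sequence is a $\xi$-spreading model of $A$ if it is an $\mathcal F$-spreading model of $A$ for some regular thin $\mathcal F$ with $o(\mathcal F)=\xi$. This does not depend on the choice of $\mathcal F$ of order $\xi$. $\mathcal{SM}_\xi(A)$ is the set of all $\xi$-spreading models of $A$, with sequences identified when $\|\sum a_ie_i\|_*=\|\sum a_ie_i'\|'_*$ for all finitely supported real $(a_i)$.

We use the known fact
$$\mathcal{SM}_\zeta(A)\subseteq\mathcal{SM}_\xi(A)\qquad(1\le\zeta<\xi<\omega_1).\tag{2.1}$$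
The problem: does every separable $X$ admit $\xi$ with $1\le\xi<\omega_1$ such that $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for every $\zeta$ with $\xi<\zeta<\omega_1$?

**Theorem.** *For every $\gamma\in(0,1]$ there are a countable set $D$ and a norm $|||\cdot|||$ on $\ell_1(D)$ with $(1-\frac\gamma2)\|x\|_1\le|||x|||\le\|x\|_1$, for which the unit vector basis $(\mathbf e_d)_{d\in D}$ is $1$-unconditional, such that $X=(\ell_1(D),|||\cdot|||)$ satisfies: for every $1\le\xi<\omega_1$ there is a sequence $e^{(\xi)}$ with*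
$$e^{(\xi)}\in\mathcal{SM}_\xi(\{\mathbf e_d:d\in D\})\quad\text{and}\quad e^{(\xi)}\notin\mathcal{SM}_\zeta(X)\ \text{ for all }1\le\zeta<\xi.$$
*Consequently $\mathcal{SM}_\zeta(A)\subsetneq\mathcal{SM}_\xi(A)$ whenever $\{\mathbf e_d:d\in D\}\subseteq A\subseteq X$ and $1\le\zeta<\xi<\omega_1$. In particular $\mathcal{SM}_{\xi+1}(X)\ne\mathcal{SM}_\xi(X)$ for every $\xi$, and the answer to the problem is negative.*

The identification is isometric, as in the problem; the variant up to equivalence of sequences is not addressed by the argument.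

Compared with Proposition 1, three things change.

First, the counting $2>1$ must become a comparison of ordinals $\xi>\zeta$. Section 3 sets up a rank for this.

Second, the hypothetical vectors are indexed by a family $\mathcal G$ of order $\zeta$, not by integers. "Pass to a subsequence" becomes a fusion along the tree $\widehat{\mathcal G}$; this is Section 4.

Third, one separable space must serve all $\xi<\omega_1$. The obvious attempt, an $\ell_1$-sum of one space for each $\xi$, has uncountably many nonzero summands and is not separable; a countable sum serves only countably many $\xi$. So uncountably many families have to share one countable vertex set, and the norm has to tell them apart. Section 5 does this.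

## 3. The rank of a finite set in a family

Conventions: $[n]=\{1,\dots,n\}$, $P_n$ is the power set of $[n]$, $\max\emptyset=0$. Calling $t\cup\{m\}$ an *extension* of $t$ always means $m>\max t$. All regular thin families below have order at least $1$, so $\emptyset\notin F$ (if $\emptyset\in F$, thinness forces $F=\{\emptyset\}$, of order $0$).

Let $R$ be a nonempty regular family. An infinite chain $t_1\sqsubset t_2\sqsubset\cdots$ in $R$ would converge to an infinite set, which compactness forbids. Hence the following recursion makes sense: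
$$\rho_R(t)=\sup\{\rho_R(t\cup\{m\})+1:\ m>\max t,\ t\cup\{m\}\in R\}\quad(t\in R),\qquad\sup\emptyset=0.$$
It strictly decreases along proper end-extensions inside $R$. For regular thin $F$ put $\rho_F=\rho_{\widehat F}$. For $\mathcal S$ above, a nonempty $t$ with $\min t=n$ has $\rho_{\mathcal S}(t)=n-|t|$, so $\rho_{\mathcal S}(\emptyset)=\sup_n((n-1)+1)=\omega$.

**(3.1)** *If $t\in F$, no extension of $t$ is in $\widehat F$, so $\rho_F(t)=0$. If $t\in\widehat F\setminus F$, then $t\cup\{m\}\in\widehat F$ for all large $m$.* The first part is thinness. For the second, $t$ is a proper initial segment of some $s\in F$, so $t\cup\{s(|t|+1)\}\in\widehat F$; now use spreading.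

**(3.2)** *If $(t,t')$ is a plegma pair in $F$, then $|t|\le|t'|$, $t\cap t'=\emptyset$ and $\max t<\max t'$.* Suppose $|t|>|t'|=k$. Since $t(i)<t'(i)$ for $i\le k$, for all large $m$ the set $t'\cup\{m\}$ is a spread of $\{t(1),\dots,t(k+1)\}\in\widehat F$. So $t'\cup\{m\}\in\widehat F$, contradicting (3.1). Given $|t|\le|t'|$, (i) and (ii) give $t(1)<t'(1)<t(2)<t'(2)<\dots<t(|t|)<t'(|t|)<t'(|t|+1)<\cdots$.

**(3.3)** *If $t,t'\in R$, $|t|=|t'|$ and $t(i)\le t'(i)$ for all $i$, then $\rho_R(t)\le\rho_R(t')$.* We show $\rho_R(t)\ge\eta\Rightarrow\rho_R(t')\ge\eta$, for all such $t,t'$, by induction on $\eta$. The cases $\eta=0$ and $\eta$ limit are trivial. For $\eta=\delta+1$ pick an extension with $\rho_R(t\cup\{m\})\ge\delta$ and $m'\ge m$ with $m'>\max t'$. Then $t'\cup\{m'\}\in R$ by spreading, and $\rho_R(t'\cup\{m'\})\ge\delta$ by induction.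

**(3.4)** *If $\rho_R(t)>\eta$, there is $m_0=m_0(t,\eta)$ such that for all $m\ge m_0$, $t\cup\{m\}$ is an extension of $t$ in $R$ and $\rho_R(t\cup\{m\})\ge\eta$.* Some extension $t\cup\{m_0\}\in R$ has $\rho_R(t\cup\{m_0\})+1>\eta$; use spreading and (3.3).

**(3.5)** *$R^{(\eta)}=\{t\in R:\rho_R(t)\ge\eta\}$. Hence the index of $R$ is $\rho_R(\emptyset)+1$, and $\rho_F(\emptyset)=o(F)$.* Induct on $\eta$; the cases $0$ and limit are clear. Let $t\in R^{(\eta+1)}$ and $s_i\to t$ with $s_i\in R^{(\eta)}$, $s_i\ne t$. Eventually $s_i\cap[1,\max t]=t$, so $s_i$ is a proper end-extension of $t$. The extension $t\cup\{m\}\sqsubseteq s_i$ has $\rho_R(t\cup\{m\})\ge\rho_R(s_i)\ge\eta$, so $\rho_R(t)\ge\eta+1$. Conversely, if $\rho_R(t)\ge\eta+1$, then by (3.4) $\rho_R(t\cup\{m\})\ge\eta$ for all large $m$, and $t\cup\{m\}\to t$. Finally, $\{\rho_R\ge\eta\}$ is closed under initial segments, so it is nonempty if and only if it contains $\emptyset$. In particular $o(\mathcal S)=\omega$.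

**(3.6)** *For all $L\in[\mathbb N]^\infty$ and $k,N\in\mathbb N$ there is a plegma $k$-tuple in $F\upharpoonright L$ with $s_1(1)\ge N$.* Start with $s_1=\dots=s_k=\emptyset$. In successive rounds go through $i=1,\dots,k$, and add to each $s_i\notin F$ an element of $L$ larger than $N$ and than everything chosen before, keeping $s_i\in\widehat F$; this is possible by (3.1). There are no infinite chains in $\widehat F$, so each $s_i$ stops after finitely many rounds, in $F$. Since $s_i(q)$ is chosen in round $q$, (i) and (ii) hold.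

**(3.7)** *Regular thin families exist in every order $1\le\xi<\omega_1$.* Let $R_0=\{\emptyset\}$ and
$$R_{\xi+1}=\{\emptyset\}\cup\{\{n\}\cup s:\ s\in R_\xi,\ n<\min s\}$$
(every $n$ is allowed for $s=\emptyset$). For limit $\xi$ fix $\xi_n\uparrow\xi$ with $\xi_n<\xi$ and let $R_\xi=\bigcup_n\{s\in R_{\xi_n}:s\subseteq[n,\infty)\}$.

*Regularity, by induction.* Spreading is clear in both cases, and heredity is clear at limits. At successors, a subset of $\{n\}\cup s$ that contains $n$ has the right form, and a nonempty $s'\subseteq s$ equals $\{\min s'\}\cup(s'\setminus\{\min s'\})$ with $s'\setminus\{\min s'\}\in R_\xi$. For compactness take a sequence of nonempty members. If the minima are unbounded, a subsequence converges to $\emptyset$. Otherwise pass to constant minimum $n$. At successors the remainders lie in $R_\xi$ and subconverge in $R_\xi$ to a set contained in $(n,\infty)$. At limits the members lie in the finite union of compact sets $\bigcup_{j\le n}\{s\in R_{\xi_j}:s\subseteq[j,\infty)\}$.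

*Order.* We show $\rho_{R_\xi}(\emptyset)=\xi$ by induction. First, for regular $R$ the rank of $\emptyset$ does not change when $R$ is replaced by $\{s\in R:s\subseteq[n,\infty)\}$. This is trivial for $R=\{\emptyset\}$. Otherwise the ranks of the remaining nonempty sets do not change, and $\rho_R(\{m\})$ is defined for all large $m$ and nondecreasing in $m$ by spreading and (3.3), so the supremum defining the rank of $\emptyset$ is not changed. Successor case: the rank of $\{n\}$ in $R_{\xi+1}$ is that of $\emptyset$ in $\{s\in R_\xi:s\subseteq(n,\infty)\}$, which is $\xi$; so $\rho_{R_{\xi+1}}(\emptyset)=\xi+1$. Limit case: $\rho_{R_\xi}(\emptyset)\ge\xi_n$ for all $n$. Conversely, $\{t\in R_\xi:\min t=n\}$ is clopen in $R_\xi$ and contained in $\bigcup_{j\le n}R_{\xi_j}$. The $\eta$-th derivative of a finite union of closed sets is the union of the $\eta$-th derivatives, and $R_{\xi_j}^{(\xi_n+1)}=\emptyset$ for $j\le n$ by (3.5). Hence $\{n\}\notin R_\xi^{(\xi_n+1)}$, that is, $\rho_{R_\xi}(\{n\})\le\xi_n$. So $\rho_{R_\xi}(\emptyset)\le\sup_n(\xi_n+1)\le\xi$,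 and equality holds.

Let $F_\xi$ be the set of $\sqsubseteq$-maximal elements of $R_\xi$. It is thin, and $\widehat{F_\xi}=R_\xi$ because there are no infinite chains. So $o(F_\xi)=\xi$.

## 4. Limits along a family: two fusion lemmas

Let $G$ be regular thin with $o(G)\ge1$, $M\in[\mathbb N]^\infty$, and $\mathcal U$ a nonprincipal ultrafilter on $\mathbb N$ with $M\in\mathcal U$. "As $s(1)\to\infty$ in $G\upharpoonright L$" means uniformly over $s\in G\upharpoonright L$ with $s(1)\ge N$, as $N\to\infty$. By (3.1), for $\tau\in\widehat G\setminus G$ we have $\tau\cup\{n\}\in\widehat G$ for $\mathcal U$-many $n\in M$. The first lemma replaces "pass to a convergent subsequence".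

**Lemma 4.1.** *Let $(Y,\mathrm{dist})$ be compact metric and $f:G\upharpoonright M\to Y$. There are $L\in[M]^\infty$ and $y\in Y$ with $f(s)\to y$ as $s(1)\to\infty$ in $G\upharpoonright L$.*

*Proof.* For $\tau\in\widehat G\setminus G$, $\tau\subseteq M$, define $f(\tau)=\mathcal U\text{-}\lim_nf(\tau\cup\{n\})$ by recursion on $\rho_G(\tau)$. Choose $l_1<l_2<\cdots$ in $M$ such that for every $\tau\subseteq\{l_1,\dots,l_{i-1}\}$ in $\widehat G\setminus G$: $\tau\cup\{l_i\}\in\widehat G$ and $\mathrm{dist}(f(\tau\cup\{l_i\}),f(\tau))<2^{-i}$. There are finitely many such $\tau$, and each condition holds for $\mathcal U$-many $n$. Let $L=\{l_i\}$. Every proper initial segment of $s=\{l_{i_1}<\dots<l_{i_q}\}\in G$ lies in $\widehat G\setminus G$, so $\mathrm{dist}(f(s),f(\emptyset))\le\sum_j2^{-i_j}\le2^{1-i_1}$. Take $y=f(\emptyset)$. $\square$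

The second lemma replaces the sliding hump. Each point $d$ carries a finite set $Q_d\subseteq\mathbb N$, and we want to catch $Q_d$ in intervals attached to the elements of $s$.

**Lemma 4.2.** *Let $D$ be countable, $K$ a family of finite subsets of $\mathbb N$, compact in $2^{\mathbb N}$, $Q:D\to K$, and let $(\nu_s)_{s\in G\upharpoonright M}$ be positive measures on $D$ with $\sup_s\nu_s(D)<\infty$. Assume*

(∗) *for every $b\in\mathbb N$: $\nu_s\{d:Q_d\cap[1,b]\ne\emptyset\}\to0$ as $s(1)\to\infty$ in $G\upharpoonright M$.*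

*Then there are $L\in[M]^\infty$ and finite intervals $J_n\subset\mathbb N$ $(n\in L)$ with $\max J_n<\min J_{n'}$ for $n<n'$ in $L$, such that $\nu_s\{d:Q_d\not\subseteq\bigcup_{n\in s}J_n\}\to0$ as $s(1)\to\infty$ in $G\upharpoonright L$.* The conclusion passes to infinite $L'\subseteq L$ with the same $J_n$.

*Proof.* **Limit measures.** Let $\mu_s=Q_*\nu_s$, a measure on $K$, for $s\in G\upharpoonright M$. For $\tau\in\widehat G\setminus G$, $\tau\subseteq M$, let $\mu_\tau=w^*\text{-}\mathcal U\text{-}\lim_n\mu_{\tau\cup\{n\}}$, by recursion on $\rho_G$. For each $b\ge0$ the map $C\mapsto C\cap[1,b]$ on $K$ is continuous with finite range. So the sets $E\subseteq K$ determined by $C\cap[1,b]$ are clopen and finite in number; for each $\varepsilon>0$, for $\mathcal U$-many $n$, $|\mu_{\tau\cup\{n\}}(E)-\mu_\tau(E)|<\varepsilon$ for all of them.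

**The root measure sits at $\emptyset$.** Fix $b,\varepsilon$. By (∗), $\mu_s\{C:C\cap[1,b]\ne\emptyset\}\le\varepsilon$ for $s\in G\upharpoonright M$ with $s(1)$ large. Taking limits along the recursion, the same holds for all nonempty $\tau\in\widehat G$, $\tau\subseteq M$, with $\tau(1)$ large. One more limit, over $\{n\}$, and $\varepsilon\to0$ give $\mu_\emptyset\{C:C\cap[1,b]\ne\emptyset\}=0$ for every $b$. Moreover, since the elements of $K$ are finite, $\mu_\tau\{C\not\subseteq[1,b]\}\to0$ as $b\to\infty$, for each $\tau$.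

**Choice of $L$ and $J_n$.** Put $b_0=0$. Inductively choose $l_i\in M$, $l_i>l_{i-1}$, such that for every $\tau\subseteq\{l_1,\dots,l_{i-1}\}$ in $\widehat G\setminus G$: $\tau\cup\{l_i\}\in\widehat G$ and $|\mu_{\tau\cup\{l_i\}}(E)-\mu_\tau(E)|<2^{-i}$ for all $E$ determined by $C\cap[1,b_{i-1}]$. Then choose $b_i>b_{i-1}$ with $\mu_\tau\{C\not\subseteq[1,b_i]\}<2^{-i}$ for all $\tau\in\widehat G$, $\tau\subseteq\{l_1,\dots,l_i\}$. Let $L=\{l_i\}$ and $J_{l_i}=(b_{i-1},b_i]$.

**Estimate.** Let $s=\{l_{i_1}<\dots<l_{i_q}\}\in G$, $\tau_k=\{l_{i_1},\dots,l_{i_k}\}$, $i_0=0$. The gaps left by $\bigcup_{n\in s}J_n$ are $(b_{i_k},b_{i_{k+1}-1}]$ for $0\le k<q$, and $(b_{i_q},\infty)$. Let $E_k=\{C\in K:C\cap(b_{i_k},b_{i_{k+1}-1}]\ne\emptyset\}$. It is determined by $C\cap[1,b_{i_{k+1}-1}]$, hence by $C\cap[1,b_{i_j-1}]$ for each $j>k$. Telescoping from $\tau_k$ to $\tau_q=s$ gives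
$$|\mu_s(E_k)-\mu_{\tau_k}(E_k)|\le\sum_{j>k}2^{-i_j}\le2\cdot2^{-i_{k+1}}.$$
Moreover $\mu_\emptyset(E_0)=0$, $\mu_{\tau_k}(E_k)\le\mu_{\tau_k}\{C\not\subseteq[1,b_{i_k}]\}<2^{-i_k}$ if $k\ge1$, and $\mu_s\{C\not\subseteq[1,b_{i_q}]\}<2^{-i_q}$. Outside these exceptional sets $C\subseteq\bigcup_{n\in s}J_n$, and their total $\mu_s$-measure is at most $4\cdot2^{-i_1}+2\cdot2^{-i_1}+2^{-i_1}=7\cdot2^{-i_1}$. $\square$

## 5. One countable graph for all regular thin families

### The vertex set and the code

A regular thin $F$ is an infinite object, but a vertex needs to know only a finite part of it. Let $u_n(F)=(F\cap P_n,\widehat F\cap P_n)$ and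
$$D=\{(u,t):\ \text{there is a regular thin }F\text{ with }o(F)\ge1,\ t\in F,\ u=u_{\max t}(F)\}.$$
These are finite objects, so $D$ is countable, and for each $N$ only finitely many $d=(u,t)$ have *level* $\max t\le N$. For each $d$ fix such a family $F_d$. For $u=(\mathcal A,\mathcal B)$ let $u|_{P_n}=(\mathcal A\cap P_n,\mathcal B\cap P_n)$. Elements $(u,t),(u',t')$ with $\max t\le\max t'$ are *comparable* if $u'|_{P_{\max t}}=u$.

For example, $(u_5([\mathbb N]^2),\{2,5\})$ and $(u_6([\mathbb N]^2),\{3,6\})$ are comparable. The vertices $(u_5(\mathcal S),\{2,5\})$ and $(u_5([\mathbb N]^2),\{2,5\})$ have the same $t$ but are not comparable, since $\{1\}\in\mathcal S$ and $\{1\}\notin[\mathbb N]^2$. The finite part does not determine the order: the family of all pairs with minimum at most $n$ and all triples with minimum greater than $n$ is regular thin of order $3$, and it agrees with $[\mathbb N]^2$ on $P_n$. Indeed its initial segments are the sets of size at most $2$ and the triples with minimum above $n$, a regular family in which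 $\{m\}$ has rank $2$ for every $m>n$, and rank $1$ for $m\le n$.

To let real weights carry the family, we code. Let $c(t)=\sum_{i\in t}2^{i-1}$. For a pair $u=(\mathcal A,\mathcal B)$ of families, finite or infinite, with $\emptyset\notin\mathcal A$, let
$$\theta(u)=\sum_{t\in\mathcal A}2\cdot3^{-2c(t)}+\sum_{t\in\mathcal B}2\cdot3^{-2c(t)-1},$$
$\theta(F)=\theta(F,\widehat F)$, and $\theta_d=\theta(u)$ for $d=(u,t)$. The exponents are distinct and at least $1$, so this is a ternary expansion with digits $0,2$, and $\theta\in[0,1]$. Subsets of $[n]$ use exponents $<2^{n+1}$, all other sets exponents $\ge2^{n+1}$. Hence: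

**(5.1)** *Comparable $d,d'$ of levels at least $N$ satisfy $|\theta_d-\theta_{d'}|\le3^{-N}$, and $|\theta(u_n(F))-\theta(F)|\le3^{-N}$ for $n\ge N$.* The expansions agree at all exponents $<2^{N+1}$, so the difference is at most $3^{1-2^{N+1}}\le3^{-N}$.

**(5.2)** *If $d=(u,t)$, $n\le\max t$, $u|_{P_n}\ne u_n(F)$ and $n\le b$, then $|\theta_d-\theta(F)|\ge3^{-2^{b+1}}$.* The first differing digit is at some exponent $k<2^{n+1}$, and the difference is at least $2\cdot3^{-k}-3^{-k}=3^{-k}$.

### Symmetric weights do not work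

Let us copy Section 1. Call $d=(u,t)\to d'=(u',t')$ an edge if $d,d'$ are comparable and $(t,t')$ is plegma, and impose $g(d)+g(d')\ge\lambda_dc(\theta_d)$ with $\lambda_d=\frac{t(1)}{t(1)+1}$ and a continuous $c:[0,1]\to(0,\frac12]$. The sequence that $\mathbf e_{(u_{\max t}(F),t)}$, $t\in F$, should generate has norm $\sum|a_j|-\min\{\sum g_j|a_j|:g_i+g_j\ge c(\theta(F))\ (i<j)\}$. A feasible $g$ may be truncated at $c(\theta(F))$, so the minimum equals $c(\theta(F))V_0(a)$, where $V_0(a)=\min\{\sum g_j|a_j|:g_j\in[0,1],\ g_i+g_j\ge1\ (i<j)\}$.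

If $c$ is constant, the sequence does not depend on $F$ at all, so the same sequence would be assigned to order $1$ and to every other order. If $c$ is strictly increasing, mixtures break the argument. Let $F_1=[\mathbb N]^1$ and $F_3=\{\{n\}:n\ge3\}$, both of order $1$. The digits at exponents $1,2,3$ record whether $\emptyset\in\widehat F$, $\{1\}\in F$, $\{1\}\in\widehat F$. They are $2,2,2$ for $F_1$; $2,0,2$ for $[\mathbb N]^2$; and $2,0,0$ for $F_3$. So $\theta(F_3)<\theta([\mathbb N]^2)<\theta(F_1)$, and some $\tau\in(0,1)$ has $c(\theta([\mathbb N]^2))=\tau c(\theta(F_1))+(1-\tau)c(\theta(F_3))$. Put $x_n=\tau\mathbf e_{(u_n(F_1),\{n\})}+(1-\tau)\mathbf e_{(u_n(F_3),\{n\})}$ for $n\ge3$. No vertex from $F_1$ is comparable to one from $F_3$ (they differ at $\{1\}$), so in combinations of the $x_n$ the two parts have no edges between them and their norms add. On each part all pairs are edges, and the weights $\lambda_dc(\theta_d)$ tend to $c(\theta(F_1))$, respectively $c(\theta(F_3))$, with ratio at most $1+\varepsilon_N$ either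 way for indices at least $N$, where $\varepsilon_N\to0$. Multiplying covers by $1+\varepsilon_N$ and capping at $1$ shows that the least costs for $k$ coefficients in $[-1,1]$ differ by at most $\varepsilon_Nk$ from their limits. Along $M$ with $\varepsilon_{M(l)}\le l^{-2}$, $(x_n)$ generates the sequence with norm
$$\sum|a_j|-\big(\tau c(\theta(F_1))+(1-\tau)c(\theta(F_3))\big)V_0(a),$$
which is the sequence of $[\mathbb N]^2$. So that sequence has order $1$ after all.

The trouble is that the cost is linear in the weight. What we need is a test vector whose cost is largest at the correct $\theta$ and strictly smaller at every other one.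

### The weights, the graph and the norm

The way out is two weights per edge with constant sum. For $\theta\in[0,1]$ put
$$\alpha(\theta)=\gamma\tfrac{3+\theta}8,\quad\beta(\theta)=\gamma\tfrac{2-\theta}8,\quad\sigma=\alpha+\beta=\tfrac{5\gamma}8,\quad\pi(\theta)=\frac{\alpha(\theta)\beta(\theta)}\sigma.$$
So $\frac\gamma8\le\beta<\alpha\le\frac\gamma2\le\frac12$. Consider a single edge with the constraint $\frac{g_1}{\alpha(\theta)}+\frac{g_2}{\beta(\theta)}\ge1$ and cost $\beta_*g_1+\alpha_*g_2$, where $\alpha_*=\alpha(\theta_*)$, $\beta_*=\beta(\theta_*)$. The cost is at least $\min\{\beta_*\alpha(\theta),\alpha_*\beta(\theta)\}$ times $\frac{g_1}\alpha+\frac{g_2}\beta$, so the least cost is $\min\{\beta_*\alpha(\theta),\alpha_*\beta(\theta)\}$. At $\theta=\theta_*$ this is $\alpha_*\beta_*$. For $\theta\ne\theta_*$ one of $\alpha(\theta)<\alpha_*$, $\beta(\theta)<\beta_*$ holds, and the cost is strictly smaller. This is the test vector we wanted.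

For $d=(u,t)$ let $\lambda_d=\frac{t(1)}{t(1)+1}\in[\frac12,1)$. There is an *edge* $e=(d\to d')$, $d=(u,t)$, $d'=(u',t')$, if $d,d'$ are comparable and $(t,t')$ is plegma. Its weights are those of the first vertex: $\alpha_e=\lambda_d\alpha(\theta_d)$, $\beta_e=\lambda_d\beta(\theta_d)$. Since $t(1)<t'(1)$, at most one orientation occurs, and $\lambda_d=\min(\lambda_d,\lambda_{d'})=:\lambda_e$. Let $\mathcal C$ be the set of all $g:D\to[0,1]$ with
$$\frac{g(d)}{\alpha_e}+\frac{g(d')}{\beta_e}\ge1\ \text{ for every edge }e=(d\to d'),\qquad|||x|||=\sup_{g\in\mathcal C}\sum_d(1-g(d))|x(d)|.\tag{5.3}$$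
Since $\alpha_e,\beta_e\le\frac\gamma2$, an edge constraint holds automatically if one endpoint has value at least $\frac\gamma2$. In particular the constant $\frac\gamma2$ is in $\mathcal C$, so $(1-\frac\gamma2)\|x\|_1\le|||x|||\le\|x\|_1$. Clearly $|||\cdot|||$ is a lattice norm, so $(\mathbf e_d)$ is $1$-unconditional, and $\mathcal C$ is closed under increasing values within $[0,1]$. $\mathcal C$ is compact in $[0,1]^D$, and $g\mapsto\sum(1-g)|x|$ is continuous there, so the sup is attained. Let $X=(\ell_1(D),|||\cdot|||)$.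

### The sequences $e^F$

For regular thin $F$ with $\alpha=\alpha(\theta(F))$, $\beta=\beta(\theta(F))$, let $e^F$ be the unit basis of $c_{00}$ with
$$\|a\|_F=\sum|a_j|-\min\Big\{\sum g_j|a_j|:\ g_j\in[0,1],\ \tfrac{g_i}\alpha+\tfrac{g_j}\beta\ge1\ (i<j)\Big\}.$$
Constraints that involve an index with $g_j=1$ are automatic, so the minimum may be computed on any finite index set containing the support, with $g=1$ elsewhere. Written as $\sup\sum(1-g_j)|a_j|$, the expression is a $1$-unconditional norm (it is at least $(1-\frac\gamma2)\sum|a_j|$, by $g\equiv\frac\gamma2$), and $\|e_1\|_F=1$. Since $\beta g_1+\alpha g_2=\alpha\beta(\frac{g_1}\alpha+\frac{g_2}\beta)\ge\alpha\beta$, with equality for $g_1=\alpha$, $g_2=0$,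
$$\|\beta e_1+\alpha e_2\|_F=\alpha+\beta-\alpha\beta.\tag{5.4}$$

## 6. The basis generates $e^F$ along $F$

**Proposition 6.1.** *$e^F\in\mathcal{SM}_{o(F)}(\{\mathbf e_d:d\in D\})$ for every regular thin $F$ with $o(F)\ge1$.*

*Proof.* The argument is Step A of Section 1. For $t\in F$ let $d_t=(u_{\max t}(F),t)\in D$, $x_t=\mathbf e_{d_t}$, and $M=\{l^2:l\in\mathbb N\}$. Let $(t_j)_{j\le k}$ be plegma in $F\upharpoonright M$, $k\le l$, $t_1(1)\ge N:=M(l)=l^2$, $|a_j|\le1$.

**Reduction to two linear programs.** The $d_{t_j}$ are distinct and pairwise comparable, and for $i<j$ the only edge between $d_{t_i}$ and $d_{t_j}$ is $d_{t_i}\to d_{t_j}$. Any $g$ on $\{d_{t_j}\}$ that satisfies the constraints inside this set extends by $1$ to an element of $\mathcal C$. So $|||\sum a_jx_{t_j}|||=\sum|a_j|-V'$ and $\|\sum a_je_j\|_F=\sum|a_j|-V$, where $V$ and $V'$ are the minima of $\sum g_j|a_j|$ under the constraints with weights $(\alpha,\beta)$, respectively $(\alpha_e,\beta_e)$.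

**Comparison.** All levels and all $t_j(1)$ are at least $N$. By (5.1), $|\theta_{d_{t_i}}-\theta(F)|\le3^{-N}$. Since $\alpha(\cdot),\beta(\cdot)$ have slope $\pm\frac\gamma8$ and are at least $\frac\gamma8$, and $\lambda_{d_{t_i}}^{-1}=1+1/t_i(1)\le1+\frac1N$, the ratios $\alpha_e/\alpha$, $\alpha/\alpha_e$, $\beta_e/\beta$, $\beta/\beta_e$ are all at most $(1+\frac1N)(1+3^{-N})\le1+\delta$, $\delta=\frac3N$. If $g$ is feasible for one system, then $\min\{(1+\delta)g,1\}$ is feasible for the other. Hence $V'\le(1+\delta)V$ and $V\le(1+\delta)V'$. As $V,V'\le k$, we get $|V-V'|\le\delta k\le3l/l^2=3/l$. So $(x_t)_{t\in F\upharpoonright M}$ generates $e^F$ with $\delta_l=3/l$. $\square$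

## 7. Families of smaller order do not generate $e^F$

**Proposition 7.1.** *If $o(F)=\xi$ and $1\le\zeta<\xi$, then $e^F\notin\mathcal{SM}_\zeta(X)$.*

Let $G$ be any regular thin family with $o(G)=\zeta$, and suppose, towards a contradiction, that $(x_s)_{s\in G\upharpoonright M}$ in $X$ generates $e^F$. Write
$$\theta_*=\theta(F),\quad\alpha_*=\alpha(\theta_*),\quad\beta_*=\beta(\theta_*),\quad\kappa=\alpha_*\beta_*>0,\quad\psi=\beta_*/\alpha_*\in(0,1).$$
With $k=1$ in the definition, $\sup_s\|x_s\|_1<\infty$ and $|||x_s|||\to1$ as $s(1)\to\infty$. We repeatedly pass to infinite $L\subseteq M$. The symbols "$\to$" and "$o(1)$" refer to $s(1)\to\infty$, for $s\in G\upharpoonright L$ or for plegma pairs $(s,s')$ in $G\upharpoonright L$. Such pairs exist with $s(1)$ arbitrarily large by (3.6); $s\cap s'=\emptyset$ by (3.2); and $s'(1)>s(1)$.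

**Step 1: disjointness.** *This step replaces $x_s$ by vectors $z_s$ that are disjointly supported on plegma pairs.* Balls of $\ell_1(D)$ are compact metrizable for coordinatewise convergence, so by Lemma 4.1 there are $L$ and $x_\infty\in\ell_1(D)$ with $x_s\to x_\infty$ coordinatewise. Let $y_s=x_s-x_\infty$ and let $i:D\to\mathbb N$ be an injection. Apply Lemma 4.2 to $\nu_s=|y_s|$, $Q_d=\{i(d)\}$, $K=\{\emptyset\}\cup\{\{i\}:i\in\mathbb N\}$. Condition (∗) holds, since only finitely many $d$ have $i(d)\le b$ and $y_s\to0$ coordinatewise. We get $L$ and intervals $J_n$. Let $y_s'$ be the restriction of $y_s$ to $\{d:i(d)\in\bigcup_{n\in s}J_n\}$. Then $\|y_s-y_s'\|_1\to0$. For plegma pairs $y_s',y_{s'}'$ are disjointly supported, and for finite $H\subseteq D$, $\operatorname{supp}y_s'\cap H=\emptyset$ once $s(1)$ is large.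

*The limit $x_\infty$ is $0$.* Let $\eta>0$, $H$ finite, $v=1_Hx_\infty$, $\|x_\infty-v\|_1<\eta$. We have $x_s+x_{s'}=2x_\infty+y_s+y_{s'}$, $x_s-x_{s'}=y_s-y_{s'}$ and $\|e_1+e_2\|_F=\|e_1-e_2\|_F$, so
$$|||2v+y_s'+y_{s'}'|||\le|||y_s'-y_{s'}'|||+2\eta+o(1)=|||y_s'+y_{s'}'|||+2\eta+o(1).$$
Take $g\in\mathcal C$ optimal for $y_s'+y'_{s'}$ and change its values on $H$ to $\frac\gamma2$; the result is in $\mathcal C$. For $s(1)$ large the supports avoid $H$, so the left side is at least $2(1-\frac\gamma2)\|v\|_1+|||y_s'+y_{s'}'|||\ge\|v\|_1+|||y_s'+y_{s'}'|||$. So $\|v\|_1\le2\eta$ and $\|x_\infty\|_1\le3\eta$. Thus $x_\infty=0$.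

Put $z_s=y_s'$. Then $\|x_s-z_s\|_1\to0$, $|||z_s|||\to1$, and $z_s,z_{s'}$ are disjointly supported for plegma pairs. The minimal level of elements of $\operatorname{supp}z_s$ tends to $\infty$, since $i(d)\ge\min J_{s(1)}$ there and only finitely many $d$ have level at most $N$. By (5.4) and $\alpha_*+\beta_*=\sigma$,
$$|||\beta_*z_s+\alpha_*z_{s'}|||\to\sigma-\kappa.\tag{7.1}$$

**Step 2: localization of first coordinates and of the code.** *This step shows that most of $z_s$ sits on vertices with $t(1)$ large and $\theta_d$ close to $\theta_*$.* Let $g_s\in\mathcal C$ be optimal for $z_s$ and let $w_s$ be the measure on $D$ with $w_s(\{d\})=(1-g_s(d))|z_s(d)|$. Then $w_s(D)=|||z_s|||\to1$. Measures of bounded mass on a compact metric space form a weak* compact metrizable set, so by Lemma 4.1, for a smaller $L$, the images of $w_s$ under $d\mapsto(\theta_d,\lambda_d)\in[0,1]\times[\frac12,1]$ converge weak* to a probability measure $\mu$.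

We want a cover of the edges between two blocks that costs at most $\kappa$, with equality only at the right place. For a parameter $\theta$, two assignments (first block, second block) work for both orientations of an edge: $(\alpha,0)$, because $\frac\alpha\alpha=1$ and $\frac\alpha\beta\ge1$; and $(\pi,\pi)$, because $\pi(\frac1\alpha+\frac1\beta)=1$. With $x=\gamma(\theta-\theta_*)/8$, so that $\alpha(\theta)=\alpha_*+x$ and $\beta(\theta)=\beta_*-x$, they cost $\beta_*\alpha=\kappa+\beta_*x$ and $\sigma\pi=\alpha\beta=\kappa-(\alpha_*-\beta_*)x-x^2$. Averaging with weights $1-\psi$ and $\psi$ cancels the linear terms. So define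
$$\phi(\theta)=(1-\psi)\alpha(\theta)+\psi\pi(\theta),\qquad\chi(\theta)=\psi\pi(\theta).$$
Then
$$\frac\phi\alpha+\frac\chi\beta=1,\qquad\frac\chi\alpha+\frac\phi\beta=(1-\psi)\frac\alpha\beta+\psi\ge1,\tag{7.2}$$
$$\beta_*\phi+\alpha_*\chi=\beta_*(1-\psi)\alpha+\psi\alpha\beta=(\alpha_*+x)(\beta_*-\psi x)=\kappa-\psi x^2,\tag{7.3}$$
using $\alpha_*+\beta_*=\sigma$, $\sigma\pi=\alpha\beta$ and $\psi\alpha_*=\beta_*$. The functions $\phi,\chi$ are $1$-Lipschitz, because $|\alpha'|=\frac\gamma8$ and $|\pi'|=\frac\gamma8\cdot\frac{\alpha-\beta}\sigma\le\frac\gamma8$. Also $0\le\chi\le\phi\le\alpha\le\frac12$, because $\pi\le\beta\le\alpha$.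

Let $0<\varepsilon<\frac12$ and let $(s,s')$ be plegma with $s(1)$ so large that all levels in $S=\operatorname{supp}z_s$ and $S'=\operatorname{supp}z_{s'}$ are at least $N$, where $3^{-N}<\varepsilon$. Define
$$h(d)=\max\{g_s(d),\lambda_d\phi(\theta_d)+\varepsilon\}\ (d\in S),\qquad h(d)=\max\{g_{s'}(d),\lambda_d\chi(\theta_d)+\varepsilon\}\ (d\in S'),$$
and $h=1$ elsewhere. Then $0\le h\le1$. To see $h\in\mathcal C$: edges inside $S$ or inside $S'$ are fine because $h\ge g_s$, respectively $h\ge g_{s'}$, there; edges touching the complement of $S\cup S'$ are fine because $h=1$ there. Let $e$ be an edge between $d\in S$ and $d'\in S'$, and let $\theta$ be the parameter of its first vertex. By (5.1), $|\theta_d-\theta|<\varepsilon$ and $|\theta_{d'}-\theta|<\varepsilon$. By the Lipschitz property, $\lambda\le1$ and $\lambda_e=\min(\lambda_d,\lambda_{d'})$, we have $h(d)\ge\lambda_d\phi(\theta)\ge\lambda_e\phi(\theta)$ and $h(d')\ge\lambda_e\chi(\theta)$. The weights of $e$ are $\lambda_e\alpha(\theta)$ and $\lambda_e\beta(\theta)$. If $e=(d\to d')$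 the constraint follows from the first part of (7.2); if $e=(d'\to d)$, from the second.

Since $1-\max(g,r)\ge(1-g)(1-r)$ for $g,r\in[0,1]$,
$$|||\beta_*z_s+\alpha_*z_{s'}|||\ge\beta_*\int(1-\lambda_d\phi(\theta_d)-\varepsilon)\,dw_s+\alpha_*\int(1-\lambda_d\chi(\theta_d)-\varepsilon)\,dw_{s'}.$$
Let $s(1)\to\infty$ and use (7.1), then let $\varepsilon\to0$ and use (7.3):
$$\kappa\le\int\lambda\Big(\kappa-\psi\frac{\gamma^2(\theta-\theta_*)^2}{64}\Big)\,d\mu(\theta,\lambda).$$
The integrand is at most $\kappa$, with equality only if $\lambda=1$ and $\theta=\theta_*$. As $\mu$ is a probability measure, $\mu=\delta_{(\theta_*,1)}$. The sets $\{\lambda\le\frac b{b+1}\}$ and $\{|\theta-\theta_*|\ge\eta\}$ are closed and do not contain $(\theta_*,1)$. A continuous function with values in $[0,1]$ that is $1$ on such a set and $0$ at $(\theta_*,1)$ shows that, for all $b\in\mathbb N$ and $\eta>0$,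
$$w_s\{(u,t):t(1)\le b\}\to0,\qquad w_s\{d:|\theta_d-\theta_*|\ge\eta\}\to0.\tag{7.4}$$

**Step 3: blocks relative to $F$.** *This step attaches intervals $J_n$ to the integers $n\in L$ so that, for most $d$, the part of $t$ on which $d$ still agrees with $F$ lies in $\bigcup_{n\in s}J_n$.* By (7.4) a typical $d$ agrees with $F$ far out, but it may come from another family that departs from $F$ later. We record the place of departure too. For $d=(u,t)$ let
$$n_d=\min\{n\le\max t:\ u|_{P_n}\ne u_n(F)\},\qquad n_d=\infty\text{ if there is no such }n.$$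
($n_d\ge1$, since every $u$ restricts on $P_0$ to $(\emptyset,\{\emptyset\})$.) If $n_d=\infty$, let $p(d)=Q_d=t$; here $u=u_{\max t}(F)$, hence $t\in F$. If $n_d<\infty$, let $p(d)=t\cap[1,n_d-1]$ and $Q_d=p(d)\cup\{n_d\}$; here $p(d)\sqsubseteq t\in F_d$, so $p(d)\in\widehat{F_d}\cap P_{n_d-1}=\widehat F\cap P_{n_d-1}$. In all cases
$$Q_d\in K:=\widehat F\cup\{p\cup\{n\}:\ p\in\widehat F,\ n>\max p\}.$$
$K$ is a compact family of finite sets: $\widehat F$ is compact; if $p_i\to p$ in $\widehat F$ and $n_i\to\infty$, then $p_i\cup\{n_i\}\to p$; and if $n_i$ is bounded, only finitely many sets $p_i\cup\{n_i\}$ occur.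

If $Q_d\cap[1,b]\ne\emptyset$, then $t(1)\le b$ or $n_d\le b$. In the latter case $|\theta_d-\theta_*|\ge3^{-2^{b+1}}$ by (5.2). So (∗) of Lemma 4.2 holds for $\nu_s=w_s$ by (7.4), and we obtain a smaller $L$ and new intervals $J_n$ $(n\in L)$ with
$$w_s\Big\{d:Q_d\not\subseteq\bigcup_{n\in s}J_n\Big\}\to0.\tag{7.5}$$
Since $\min J_n\to\infty$ and each new element of $L$ is subject to finitely many conditions, after thinning out $L$ (keeping the $J_n$) we may assume, with $m_0$ from (3.4) for $\widehat F$:

- $\min J_n\ge m_0(\emptyset,\zeta)$ for all $n\in L$ (recall $\rho_F(\emptyset)=\xi>\zeta$);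
- for all $n<n'$ in $L$: $\min J_{n'}\ge m_0(v,\rho_G(\tau))$ for all $v\in\widehat F$ with $v\subseteq[1,\max J_n]$ and all $\tau\in\widehat G$ with $\tau\subseteq L\cap[1,n]$ such that $\rho_F(v)>\rho_G(\tau)$.

**Step 4: the ordinal pigeonhole.** *This step replaces "one index cannot separate two coordinates".* We claim: *if $s\in G\upharpoonright L$, $t\in F$ and $t\subseteq\bigcup_{n\in s}J_n$, then $|t\cap J_n|\ge2$ for some $n\in s$.* Suppose not. Let $s=\{n_1<\dots<n_q\}$, $\tau_k=\{n_1,\dots,n_k\}$ and $v_k=t\cap(J_{n_1}\cup\dots\cup J_{n_k})\sqsubseteq t$. We show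
$$\rho_F(v_k)>\rho_G(\tau_k)\qquad(0\le k\le q).$$
For $k=0$ this is $\xi>\zeta$, by (3.5). Assume it for some $k<q$. If $v_{k+1}=v_k$, then $\rho_F(v_{k+1})>\rho_G(\tau_k)>\rho_G(\tau_{k+1})$. Otherwise $v_{k+1}=v_k\cup\{m\}$ with $m\ge\min J_{n_{k+1}}\ge m_0(v_k,\rho_G(\tau_k))$: by the first bullet if $k=0$, and by the second, with $n=n_k$ and $n'=n_{k+1}$, if $k\ge1$. So $\rho_F(v_{k+1})\ge\rho_G(\tau_k)>\rho_G(\tau_{k+1})$. For $k=q$ we get $\rho_F(t)>\rho_G(s)=0$, which contradicts $t\in F$ and (3.1).

**Step 5: no edges between good vertices.** *This step is the analogue of the observation in Step D of Section 1.* Call $d$ *$s$-good* if $Q_d\subseteq\bigcup_{n\in s}J_n$. We claim: *if $s,s'\in G\upharpoonright L$ are disjoint, $d$ is $s$-good and $d'$ is $s'$-good, then there is no edge $d\to d'$*; exchanging roles, there is also no edge $d'\to d$.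

Suppose $d=(u,t)\to d'=(u',t')$. If $\max t\le\max t'$, then $t$ lies in the first component of $u=u'|_{P_{\max t}}$, so $t\in F_{d'}$; otherwise $t'\in F_d$ in the same way. So $t,t'$ belong to one regular thin family, and by (3.2) $|t|\le|t'|$ and $\max t<\max t'$. Hence $u=u'|_{P_{\max t}}$.

*Case $n_d<\infty$.* Then $n_d\le\max t$, and $u,u'$ have the same restrictions to $P_n$ for $n\le\max t$, so $n_{d'}=n_d$. Thus $n_d\in Q_d\cap Q_{d'}\subseteq\big(\bigcup_{n\in s}J_n\big)\cap\big(\bigcup_{n\in s'}J_n\big)=\emptyset$, a contradiction.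

*Case $n_d=\infty$.* Then $t=Q_d\in F$ and $n_{d'}>\max t$ (possibly $\infty$). By Step 4 there are $n\in s$ and $j<|t|$ with $t(j),t(j+1)\in J_n$. As $j+1\le|t|=\min(|t|,|t'|)$, the plegma conditions give $t(j)<t'(j)<t(j+1)$. Since $J_n$ is an interval, $t'(j)\in J_n$. Also $t'(j)<\max t<n_{d'}$, so $t'(j)\in p(d')\subseteq Q_{d'}\subseteq\bigcup_{n'\in s'}J_{n'}$. This set is disjoint from $J_n$ because $n\notin s'$, a contradiction.

**Step 6: the contradiction.** *We combine the covers of the two blocks at no extra cost.* Let $(s,s')$ be plegma in $G\upharpoonright L$; then $s\cap s'=\emptyset$. Define $h=g_s$ on the $s$-good elements of $\operatorname{supp}z_s$, $h=g_{s'}$ on the $s'$-good elements of $\operatorname{supp}z_{s'}$, and $h=1$ elsewhere. By Step 5 there are no edges between the first two sets. Edges inside one of them satisfy the constraint since $g_s,g_{s'}\in\mathcal C$, and all other edges have an endpoint with value $1$. So $h\in\mathcal C$. By (7.5) and $w_s(D)\to1$,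
$$|||\beta_*z_s+\alpha_*z_{s'}|||\ge\beta_*\,w_s\{s\text{-good}\}+\alpha_*\,w_{s'}\{s'\text{-good}\}\to\sigma,$$
which contradicts (7.1), because $\kappa>0$. As $G$ was an arbitrary regular thin family of order $\zeta$, $e^F\notin\mathcal{SM}_\zeta(X)$. $\square$

## 8. Strict inclusions at every countable stage

*Proof of the Theorem.* The norm estimates and $1$-unconditionality were checked after (5.3), and $X$ is separable because $D$ is countable. For $1\le\xi<\omega_1$ take a regular thin $F$ of order $\xi$, which exists by (3.7), and put $e^{(\xi)}=e^F$. Proposition 6.1 gives $e^{(\xi)}\in\mathcal{SM}_\xi(\{\mathbf e_d:d\in D\})$, and Proposition 7.1 gives $e^{(\xi)}\notin\mathcal{SM}_\zeta(X)$ for all $1\le\zeta<\xi$.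

Let $\{\mathbf e_d:d\in D\}\subseteq A\subseteq X$ and $1\le\zeta<\xi<\omega_1$. By (2.1), $\mathcal{SM}_\zeta(A)\subseteq\mathcal{SM}_\xi(A)$. Every $\mathcal F$-sequence in $\{\mathbf e_d\}$ is one in $A$, and every one in $A$ is one in $X$, so $e^{(\xi)}\in\mathcal{SM}_\xi(A)\setminus\mathcal{SM}_\zeta(A)$ and the inclusion is strict. With $A=X$, no $\xi<\omega_1$ satisfies $\mathcal{SM}_\zeta(X)=\mathcal{SM}_\xi(X)$ for all $\zeta$ with $\xi<\zeta<\omega_1$; already $\mathcal{SM}_{\xi+1}(X)\ne\mathcal{SM}_\xi(X)$ for every $\xi$. The answer to the problem is negative. $\blacksquare$
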